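# Squeezing sets of zero $n$-dimensional measure symplectically: $d_{\mathrm{sq}}(n)=n$

## 1. Sawtooth immersions and the lifts they generate

Take $\varepsilon>0$ and consider on the punctured line $\mathbb R\setminus\varepsilon\mathbb Z$ the sawtooth
$$f_\varepsilon(x)=\varepsilon\{x/\varepsilon\},\qquad 0<f_\varepsilon<\varepsilon,\qquad f_\varepsilon'=1 ,$$
where $\{\cdot\}$ is the fractional part. Its values are as small as we like, while its derivative stays equal to $1$. The punctures are the price: by the mean value theorem, a function with $|f|\le\varepsilon$ and $f'=1$ cannot exist on an interval of length greater than $2\varepsilon$.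

The same object exists in every dimension. If $F:\mathbb R^n\setminus\mathbb Z^n\to\mathbb R^n$ is a $\mathbb Z^n$-periodic immersion, then $f_\varepsilon(x)=\varepsilon F(x/\varepsilon)$ has differential $dF(x/\varepsilon)$, and away from balls of radius comparable to $\varepsilon$ around the punctures it satisfies $|f_\varepsilon|\le C\varepsilon$, $\|df_\varepsilon\|\le C$, $\|df_\varepsilon^{-1}\|\le C$ with $C$ independent of $\varepsilon$. Such an $F$ is an immersion of the once punctured torus into $\mathbb R^n$. For $n=2$ one can draw it. The punctured torus can be pushed into a thin neighborhood of a meridian and a longitude, which is two annuli crossing in one square. In the plane draw a square with four arms, join the east arm to the west arm by a band and the north arm to the south arm by another band; the bands are allowed to cross themselves and each other. If each band is drawn so that its core has total turning zero (a figure eight), then the differential is homotopic to the identity as a map to $GL_2(\mathbb R)$.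

What are these maps for? Write $\mathbb R^{2n}=\mathbb R^n_q\times\mathbb R^n_p$, $\omega_0=\sum dq_i\wedge dp_i$, $\pi(q,p)=q$. Let $N\subset\mathbb R^n$ be open, let $K:N\to\mathbb R^n$ be a local diffeomorphism, not necessarily injective, and let $\psi\in C^\infty(N)$. Put
$$\Phi(q,p)=\big(K(q),\,s\big),\qquad s=(dK_q^T)^{-1}(p+d\psi_q). \tag{1.1}$$
This map is symplectic. Indeed, for $\lambda=\sum p_i\,dq_i$ we get $\Phi^*\lambda=\langle s,dK\rangle=\langle dK^Ts,dq\rangle=\lambda+d\psi$, and $\omega_0=-d\lambda$.

If $K$ expands strongly, then $\Phi$ contracts the fiber direction strongly. An expanding map with bounded image is provided by $f_\varepsilon/\varepsilon$: its differential is of order $1/\varepsilon$ and its values are bounded. That is the first use of the sawtooth. The map is many-to-one, so the images of the various sheets must be moved apart in the fiber direction, and that is the task of $\psi$. If near $q$ we have $\psi=\langle\theta,f\rangle\circ K$ with $\mathbb R^n$-valued functions $\theta,f$ defined near $z=K(q)$, then $d\psi_q=dK_q^T\big(df_z^T\theta(z)+(D\theta_z)^Tf(z)\big)$,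 so that
$$s=(dK_q^T)^{-1}p+df_z^{\,T}\theta(z)+(D\theta_z)^Tf(z). \tag{1.2}$$
If $f$ is a sawtooth immersion, the last term is as small as we like, and the sheet is displaced essentially by $df_z^T\theta(z)$, where $\theta(z)$ may vary from sheet to sheet and from point to point. That is the second use. The whole proof is an implementation of (1.1) and (1.2), with two sawtooth maps of variable scale.

## 2. Squeezability, Hausdorff measure and the statements

**Definition (squeezability).** Let $(M,\omega)$, $(M',\omega')$ be symplectic manifolds and $S\subseteq M$ any subset. A map $S\to M'$ is *symplectic* if it extends to a symplectic map from some open neighborhood of $S$ to $M'$. We say that $S$ *injectively symplectically maps into* $M'$ if there is an injective symplectic map $S\to M'$. A subset of a $2n$-dimensional symplectic manifold is *arbitrarily squeezable* if it injectively symplectically maps into every nonempty $2n$-dimensional symplectic manifold.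

For example, a point of $\mathbb R^{2n}$ is arbitrarily squeezable, by Darboux's theorem: every nonempty $2n$-dimensional symplectic manifold contains a symplectically embedded ball $B^{2n}(r)$ for some $r>0$. For the same reason, it always suffices to map $S$ into $B^{2n}(r)$ for every $r>0$. A nonempty bounded open set is not arbitrarily squeezable: an injective symplectic map preserves its volume.

Recall that $\mathcal H^n$ denotes $n$-dimensional Hausdorff measure, here for the Euclidean metric. We use three facts: $\dim_HS<n$ implies $\mathcal H^n(S)=0$; locally Lipschitz maps between open subsets of Euclidean spaces send $\mathcal H^n$-null sets to $\mathcal H^n$-null sets; and on $\mathbb R^n$ the $\mathcal H^n$-null sets are the Lebesgue null sets. "Null" always means Lebesgue null in the relevant Euclidean space, and $|V|$ is Lebesgue measure. A smooth map between open subsets of $\mathbb R^n$ sends null sets to null sets.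

Let $d_{\mathrm{sq}}(n)$ be the infimum of the Hausdorff dimensions of the subsets of $\mathbb R^{2n}$ that are not arbitrarily squeezable. The problem of determining it comes from Yann Guggisberg and Fabian Ziltener, "Instantaneous Hamiltonian displaceability and arbitrary symplectic squeezability for critically negligible sets", arXiv:2408.17444 (2024). We may use the known bounds $d_{\mathrm{sq}}(n)\ge2$ for $n\ge1$ and $d_{\mathrm{sq}}(n)\le n$ for $n\ge2$. They settle $n=1$ and $n=2$ (both values are $2$) and leave a gap for $n\ge3$. In the following no measurability, boundedness or closedness of $S$ is assumed.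

**Theorem 1.** Let $n\ge1$ and let $S\subseteq\mathbb R^n\times(0,1)^n$ be such that $\pi(S)$ is null. Then for every $r>0$ there are an open neighborhood $U$ of $S$ and an injective symplectic map $U\to B^{2n}(r)$. In particular $S$ is arbitrarily squeezable.

**Corollary 2.** If $S\subseteq\mathbb R^{2n}$ and $\mathcal H^n(S)=0$, then some open neighborhood of $S$ embeds symplectically into any given nonempty $2n$-dimensional symplectic manifold. In particular $S$ is arbitrarily squeezable.

**Theorem 3.** $d_{\mathrm{sq}}(n)=n$ for all $n\ge2$; in particular for every $n\ge3$.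

**Supplement 4.** For $n\ge2$ and every $h\in(0,\infty)$ there is a compact set $X\subset\mathbb R^{2n}$ with $\mathcal H^n(X)=h$ that is not arbitrarily squeezable. So the infimum is attained and Corollary 2 is sharp.

**Theorem 1 implies Corollary 2.** The purpose is to bring the fibers into $(0,1)^n$. Let $\sigma:\mathbb R\to(0,1)$ be a diffeomorphism with $\sigma'>0$. The map $(q,p)\mapsto(q/\sigma'(p),\sigma(p))$ is a diffeomorphism $\mathbb R^2\to\mathbb R\times(0,1)$ with Jacobian determinant $\frac1{\sigma'(p)}\cdot\sigma'(p)=1$. Its $n$-fold product $A:\mathbb R^{2n}\to\mathbb R^n\times(0,1)^n$ is a symplectic diffeomorphism and locally Lipschitz, so $\mathcal H^n(A(S))=0$. As $\pi$ is $1$-Lipschitz, $\pi(A(S))$ is null. Apply Theorem 1 to $A(S)$, pull back by $A$, and use Darboux.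

**Corollary 2 implies Theorem 3.** If $\dim_HS<n$, then $\mathcal H^n(S)=0$, so $S$ is arbitrarily squeezable. Hence $d_{\mathrm{sq}}(n)\ge n$. The bound $d_{\mathrm{sq}}(n)\le n$ for $n\ge2$ is known; it also follows from Supplement 4, which we prove in Section 10. For $n=1$ Corollary 2 only gives $d_{\mathrm{sq}}(1)\ge1$, which is weaker than the known value $2$.

It remains to prove Theorem 1 (Sections 5 to 9) and Supplement 4 (Section 10).

## 3. Countable projections by hand

Before the general case, let $E=\pi(S)$ be countable, for instance $S=\mathbb Q^n\times(0,1)^n$. This set has Hausdorff dimension $n$, so already here Theorem 1 sees more than $\mathcal H^n$. We need a packing lemma that is used again later.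

**Lemma 5 (packing).** Let $b>0$ and let $(\lambda_i)$ be countably many positive numbers with $\sum_i(2\lambda_i)^n\le b^n$. Then there are pairwise disjoint half-open cubes $Q_i\subset[0,b)^n$ of side $\ell_i\ge\lambda_i$.

*Proof.* We have $\lambda_i\le b/2$. Let $\ell_i$ be the smallest number of the form $b2^{-m}$, $m\ge0$, with $\ell_i\ge\lambda_i$. Then $\ell_i<2\lambda_i$, so $\sum\ell_i^n\le b^n$, and only finitely many $\ell_i$ exceed any given positive number. Hence the indices can be processed in an order of nonincreasing $\ell_i$. When $i$ is processed, the cubes already placed are dyadic subcubes of $[0,b)^n$ of side at least $\ell_i$, hence unions of dyadic cubes of side $\ell_i$, and their total volume is at most $b^n-\ell_i^n$. So a dyadic cube of side $\ell_i$ is free; call it $Q_i$. $\square$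

**Example (countable $E$).** Let $b\in(0,1)$. First cover $E=\{e_1,e_2,\dots\}$ by pairwise disjoint balls $B(q_i,\delta_i)$ with $\sum(4\sqrt n\,\delta_i)^n\le b^n$. To do so, go through $E$ in order. The first point not yet covered lies on none of the finitely many earlier spheres, because we arrange that these miss $E$, so it has positive distance from the earlier closed balls. Choose around it a ball disjoint from these, as small as required, whose sphere misses the countable set $E$. By Lemma 5 with $\lambda_i=2\sqrt n\,\delta_i$ there are disjoint cubes $Q_i\subset[0,b)^n$ of side at least $2\sqrt n\,\delta_i$; let $A_i$ be their centers. On $B(q_i,\delta_i)\times(0,1)^n$ put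
$$\Phi(q,p)=\Big(\frac{q-q_i}{\delta_i},\ \delta_ip+A_i\Big).$$
This is (1.1) with $K(q)=(q-q_i)/\delta_i$ and $\psi=\langle A_i,K\rangle$. It is injective on each piece, and different pieces have disjoint images because $|\delta_ip|<\sqrt n\,\delta_i$ and the balls $B(A_i,\sqrt n\,\delta_i)$ lie in disjoint cubes. The image lies in $B^n(1)\times[0,b]^n$. Composing with $(z,s)\mapsto(\sqrt b\,z,s/\sqrt b)$ gives an image in $B^n(\sqrt b)\times[0,\sqrt b]^n$, which lies in $B^{2n}(r)$ when $b$ is small.

Three features survive in general: the fibers over a piece of size $\delta$ are shrunk to size comparable to $\delta$; all pieces go over one bounded base region and are distinguished by *labels* $A_i$ in the fiber direction; and the labels fit into $[0,b]^n$ because $\sum\delta_i^n$ is small, which is possible because $E$ is null.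

## 4. Where disjoint pieces and interpolated labels stop working

For $n\ge2$ and $E=[0,1]\times\{0\}^{n-1}$ the first ingredient is gone: $E$ is connected, so it has no cover by disjoint open sets of diameter less than $1$. The pieces must be connected to each other. The natural repair is to take as $K$ a sawtooth expansion $\kappa=F(x/\varepsilon)$, which is defined on all of space except near a discrete set of punctures; a null set can be kept off the punctures themselves by a translation.

Then the labels make trouble. For $n\ge2$ the punctured domain is connected, so a locally constant label is constant. With a constant label, $\Phi(q,p)=\Phi(q+\varepsilon m,p)$ for every $m\in\mathbb Z^n$. So the label $T$ must vary along the sheets, interpolating between prescribed values. Suppose we use $\psi=\langle T,K\rangle$ as in the example. By (1.2) with $f=\mathrm{id}$, a sheet with label $\theta(z)$ is displaced by $\theta(z)+(D\theta_z)^Tz$, and the second term is not small. It can undo the separation completely. For $n=1$ let two sheets over $z\in(1,2)$ have labels $\theta_1,\theta_2$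 with $\theta_1-\theta_2=1/z$. The labels differ everywhere, but the displacements differ by $(z\cdot\frac1z)'=0$.

This is repaired by the second use of the sawtooth: replace $\langle T,K\rangle$ by $\langle T,\tilde f\circ K\rangle$ with an immersion $\tilde f$ so small that $(D\theta)^T\tilde f$ is negligible. Three problems remain, and the rest of the talk deals with them.

1. The scale of $\kappa$ must shrink at the boundary of the neighborhood $V$ of $E$, so infinitely many sheets may lie over one point. A weight $w$ will make $\kappa$ proper over $\mathbb R^n\setminus\{0\}$, so that there are finitely many sheets.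
2. Labels in transition pass close to other labels, and they may coincide. Coincidence is $n$ equations for the $n$ coordinates of the base point, so it cannot be excluded everywhere, but it can be kept off a null set. Closeness is cured by a repulsion between labels, which works because at most $n$ sheets at a time are in transition.
3. $E$ may enter the small balls around the punctures where the sawtooth is not under control. A diffeomorphism $g$ will push the punctured domain out of these balls.

## 5. Small immersions of variable scale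

From now on $C$ denotes constants depending only on $n$, which may change from line to line; constants with an index, also depending only on $n$, are fixed once chosen. We use two tools.

**(H) Hirsch's theorem** (Hirsch 1959; Gromov). If $N$ is an $n$-manifold without closed components and with a fixed parallelization, then $\varphi\mapsto d\varphi$ is a weak homotopy equivalence $\mathrm{Imm}(N,\mathbb R^n)\to\mathrm{Map}(N,GL_n(\mathbb R))$ for the weak $C^\infty$ and compact-open topologies. We only use the statement on path components: every map $N\to GL_n(\mathbb R)$ is homotopic to the differential of an immersion, and two immersions with homotopic differentials are joined by a path of immersions.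

**(S) Regularized distance** (Stein, *Singular Integrals*, VI.2.1). For open $\emptyset\ne V\subsetneq\mathbb R^n$ there is $\Delta\in C^\infty(V)$, comparable to $d=\mathrm{dist}(\cdot,V^c)$, with $|\partial^\alpha\Delta|\le B_\alpha d^{1-|\alpha|}$; all constants depend only on $n,\alpha$. For $V=(-1,1)$ one may take $\Delta=1-y^2=(1-|y|)(1+|y|)\in[d,2d]$: indeed $|\Delta'|\le2$, $|\Delta''|=2\le2/d$, and higher derivatives vanish.

**Step 5.1: the family $F_t$.** The aim is to interpolate between a periodic sawtooth and the same sawtooth at half the scale. Let $\mathbb T^n=\mathbb R^n/\mathbb Z^n$ and $N=\mathbb T^n\setminus(\frac12\mathbb Z^n/\mathbb Z^n)$. By (H) there is an immersion $F_0:\mathbb T^n\setminus\{0\}\to\mathbb R^n$ with $dF_0$ homotopic to the constant $I$. On $N$ put $F_1(x)=\frac12F_0(2x)$. Then $dF_1(x)=dF_0(2x)$ is homotopic to $I$ too, by pulling the homotopy back under $x\mapsto 2x$. So by (H) there is a path in $\mathrm{Imm}(N,\mathbb R^n)$ from $F_0|_N$ to $F_1$.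

Reparametrize it to be constant near $t=0$ and near $t=1$, extend it constantly to $t\in\mathbb R$, restrict it to the compact set $\{\mathrm{dist}(x,\frac12\mathbb Z^n)\ge\frac1{256}\}$, and convolve in $t$ with a smooth kernel of small support. All $x$-derivatives of the path are continuous in $(x,t)$, so the result is jointly smooth. It is still constant near the ends with the same end maps. It is uniformly $C^1$-close in $x$ to the original path, whose Jacobian determinants are bounded away from $0$ on the compact set, so for a narrow kernel it still consists of immersions. We obtain a smooth family of immersions $F_t$, $t\in[0,1]$, near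
$$N_*=\{\mathrm{dist}(x,\tfrac12\mathbb Z^n)\ge\tfrac1{128}\},$$
constant in $t$ near $t=0$ and near $t=1$. We regard $F_t$ as $\mathbb Z^n$-periodic on subsets of $\mathbb R^n$. Fix $C_F\ge1$ bounding $|F_t|$, $\|dF_t\|$, $\|dF_t^{-1}\|$, $|\partial_tF_t|$ and all derivatives of order at most $2$ in $(x,t)$ on $N_*\times[0,1]$.

For $n=1$ all this is explicit: $F_0(x)=x$ on $(0,1)$; $F_1(x)=\frac12F_0(2x)$ equals $x$ on $(0,\frac12)$ and $x-\frac12$ on $(\frac12,1)$; and $F_t(x)$ is $x$ on $(0,\frac12)$ and $x-\frac t2$ on $(\frac12,1)$, with $t$ replaced by a smooth step in $t$.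

**Step 5.2: two radial functions.** They will push points out of the balls around punctures. Fix a diffeomorphism $a:(1,2)\to(0,2)$ with $a'>0$, $a(1+u)=e^{-1/u}$ for small $u>0$, $a(s)=s$ near $2$. Fix a smooth $\beta_0:(\frac34,\infty)\to[0,1]$ with $\beta_0=0$ for $s\le1$, $\beta_0>0$ for $s>1$, $\beta_0=1$ for $s\ge\frac32$, $\beta_0(1+u)=e^{-1/(2u)}$ for small $u>0$. Then
$$\max\big(a'(s),a(s)/s\big)\le C\beta_0(s)\qquad(1<s<2).\tag{5.1}$$
For $s=1+u$ with $u$ small this is $e^{-1/u}(1+u^{-2})\le Ce^{-1/(2u)}$; for the other $s$ the left side is bounded and $\beta_0$ is bounded below by a positive constant.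

**Lemma 6.** There are $c_0\in(0,\frac1{10})$ and $C_A\ge1$, depending only on $n$, such that the following holds. Let $\emptyset\ne O\subsetneq\mathbb R^n$ be open, $\varepsilon:O\to(0,\infty)$ smooth with $\varepsilon\le\mathrm{dist}(\cdot,O^c)$ and $|\nabla\varepsilon|\le c_0$, and $v\in\mathbb R^n$. Put $\tau=\log_2(1/\varepsilon)$. There are a set $P\subset O\cap(v+\mathbb Z[\frac12]^n)$ and radii $\varrho_z$ ($z\in P$) with $\varepsilon(z)/80\le\varrho_z\le\varepsilon(z)/26$, such that the balls $\bar B(z,2\varrho_z)\subset O$ are pairwise disjoint and locally finite in $O$, and with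
$$O^+=\{x\in O:|x-z|>\tfrac34\varrho_z\ \ \forall z\in P\},\qquad O^\circ=O\setminus\bigcup_{z}\bar B(z,\varrho_z)$$
the following is true.

(i) There is a smooth $f:O^+\to\mathbb R^n$ with $|f|\le2C_F\varepsilon$, $\|df\|\le2C_F$, $\|df^{-1}\|\le2C_F$. If moreover $|\nabla^2\varepsilon|\le1/\varepsilon$, then $|d^2f|\le C/\varepsilon$.

(ii) There is a diffeomorphism $g:O\setminus P\to O^\circ$, equal to the identity off $\bigcup B(z,2\varrho_z)$ and mapping each $B(z,2\varrho_z)\setminus\{z\}$ into $B(z,2\varrho_z)$, with $\|d(g^{-1})_y\|\le C_A\beta(y)$ for $y\in O^\circ$. Here $\beta:O^+\to[0,1]$ is smooth, $\beta(y)=\beta_0(|y-z|/\varrho_z)$ on $B(z,2\varrho_z)\cap O^+$ and $\beta=1$ elsewhere. So $\beta>0$ on $O^\circ$ and $\beta=0$ on $O^+\setminus O^\circ$.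

*Proof.* Let $c_0<\frac1{10}$ and $c_0\le1/(6C_F^2)$. The ball $B(x,\varepsilon(x))$ is contained in $O$, and on it $\varepsilon$ differs from $\varepsilon(x)$ by a factor in $[1-c_0,1+c_0]$, so $\tau$ differs from $\tau(x)$ by at most $\log_2\frac1{0.9}<\frac14$.

**Punctures.** We choose as punctures those points of the dyadic lattices whose mesh matches the local scale. For $k\in\mathbb Z$ let
$$P_k=\{z\in O\cap(v+2^{-k-1}\mathbb Z^n):\tau(z)\in[k-\tfrac14,k+\tfrac54]\},\quad P=\bigcup_kP_k,\quad \varrho_z=\max\{2^{-k}/64:z\in P_k\}.$$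
If $z\in P_k$, then $2^{-k}=2^{\tau(z)-k}\varepsilon(z)$, so $2^{-1/4}\varepsilon(z)\le2^{-k}\le2^{5/4}\varepsilon(z)$. Since $2^{-1/4}/64\ge1/80$ and $2^{5/4}/64\le1/26$, this gives the bounds on $\varrho_z$, and $\bar B(z,2\varrho_z)\subset B(z,\varepsilon(z))\subset O$.

**Disjointness.** We show that the balls $\bar B(z,2\varrho_z)$ do not meet. Let $z\ne z'$ with $k,k'$ realizing $\varrho_z,\varrho_{z'}$, and let $\bar\varepsilon=\max(\varepsilon(z),\varepsilon(z'))$. If $|z-z'|>\frac14\bar\varepsilon$, then $2\varrho_z+2\varrho_{z'}\le\frac4{26}\bar\varepsilon<|z-z'|$. Otherwise $|\tau(z)-\tau(z')|\le\frac14$. As $k\in[\tau(z)-\frac54,\tau(z)+\frac14]$ and likewise for $k'$, we get $|k-k'|\le\frac14+\frac32=\frac74$, that is, $|k-k'|\le1$. With $\bar k=\max(k,k')$ both points lie in $v+2^{-\bar k-1}\mathbb Z^n$, so $|z-z'|\ge2^{-\bar k}/2$, while $\varrho_z,\varrho_{z'}\le2^{-\bar k+1}/64=2^{-\bar k}/32$ and $2\varrho_z+2\varrho_{z'}\le2^{-\bar k}/8$.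

**Local finiteness.** We show that a compact $Q\subset O$ meets only finitely many of the balls. If $\bar B(z,2\varrho_z)$ meets $Q$ at $x$, then $|x-z|\le\varepsilon(z)/13$, so $\varepsilon(x)$ and $\varepsilon(z)$ agree up to a factor $2$. Hence $\varepsilon(z)$ lies between positive constants depending on $Q$, and $z$ lies in a bounded set. Only finitely many $k$ occur, and each $P_k$ contributes finitely many points. In particular $O^+$ and $O^\circ$ are open, and $P$ is closed in $O$.

**The immersion $f$.** We run through the family $F_t$ as the scale changes. Let $x\in O^+$ and $k=\lfloor\tau(x)\rfloor$, so that $\varepsilon(x)\le2^{-k}\le2\varepsilon(x)$. We claim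
$$\mathrm{dist}\big(2^k(x-v),\tfrac12\mathbb Z^n\big)\ge\tfrac34\cdot\tfrac1{64}>\tfrac1{128}.$$
Otherwise some $z\in v+2^{-k-1}\mathbb Z^n$ has $|x-z|<\frac34\cdot2^{-k}/64$. Then $|x-z|<\varepsilon(x)$, so $z\in O$ and $\tau(z)\in[k-\frac14,k+\frac54]$, that is, $z\in P_k$ and $\varrho_z\ge2^{-k}/64$. Hence $|x-z|<\frac34\varrho_z$, contradicting $x\in O^+$. So
$$f(x)=2^{-k}F_{\tau(x)-k}\big(2^k(x-v)\big),\qquad k=\lfloor\tau(x)\rfloor,\tag{5.2}$$
is well defined on $O^+$. It is smooth where $\tau\notin\mathbb Z$. Near a point with $\tau=k+1$ the family is stationary in $t$, so on the side $\tau<k+1$ we have $f=2^{-k}F_1(2^k(x-v))=2^{-k-1}F_0(2^{k+1}(x-v))$, and on the side $\tau\ge k+1$ also $f=2^{-k-1}F_0(2^{k+1}(x-v))$. So $f$ is smooth.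

Now the bounds. First, $|f|\le C_F2^{-k}\le2C_F\varepsilon$. Next, with $t=\tau-k$,
$$df=dF_t+2^{-k}\,\partial_tF_t\otimes d\tau,\qquad 2^{-k}|\nabla\tau|\le\frac{2\varepsilon|\nabla\varepsilon|}{\varepsilon\ln2}\le3c_0 .$$
The second term has norm at most $3c_0C_F\le\frac1{2C_F}$. So $\|df\|\le2C_F$, and from $df=dF_t(I+dF_t^{-1}H)$ with $\|dF_t^{-1}H\|\le\frac12$ we get $\|df^{-1}\|\le2C_F$. If $|\nabla^2\varepsilon|\le1/\varepsilon$, then $|\nabla\tau|\le C/\varepsilon$ and, since $\ln2\,\nabla^2\tau=-\nabla^2\varepsilon/\varepsilon+\nabla\varepsilon\otimes\nabla\varepsilon/\varepsilon^2$, also $|\nabla^2\tau|\le C/\varepsilon^2$. The terms of $d^2f$ are bounded by constants times $2^k$, $|\nabla\tau|$, $2^{-k}|\nabla\tau|^2$, $2^{-k}|\nabla^2\tau|$, all at most $C/\varepsilon$.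

**The diffeomorphism $g$.** We push the punctured balls onto annuli. Let $g^{-1}(z+\varrho_zsu)=z+\varrho_za(s)u$ for $z\in P$, $1<s<2$, $|u|=1$, and $g^{-1}=\mathrm{id}$ elsewhere on $O^\circ$. As $a(s)=s$ near $2$, this is a diffeomorphism $O^\circ\to O\setminus P$. On the annuli $\|d(g^{-1})\|=\max(a'(s),a(s)/s)\le C\beta_0(s)$ by (5.1), and elsewhere $\|d(g^{-1})\|=1=\beta$. Smoothness of $\beta$ is clear since $\beta_0=1$ for $s\ge\frac32$. $\square$

The factor $\beta$ in (ii) will matter: toward the boundary of a removed ball the fibers are shrunk to size zero, so a sheet that ends there fades out smoothly.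

## 6. The base map $\kappa$: expanding, bounded, and proper away from $0$

Fix $S$ as in Theorem 1, $E=\pi(S)$ (assume $E\ne\emptyset$), and $b\in(0,1)$. It suffices to construct an injective symplectic map from a neighborhood of $S$ into $B^n(C)\times B^n(Cb)$ with $C=C(n)$: composing with $(z,s)\mapsto(\sqrt b\,z,s/\sqrt b)$ puts the image into $B^n(C\sqrt b)\times B^n(C\sqrt b)$, and $b$ can be taken small.

**Step 6.1: neighborhood, scale and weight.** We choose a scale $\varepsilon$ that shrinks at the boundary, and a weight $w$ that tends to $0$ there so slowly that a volume integral stays small. Choose an open $V\supset E$ with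
$$|V|\le b^n/(16^nC_V),\tag{6.1}$$
where $C_V=C_V(n)$ is fixed in Step 7.3. Let $\varepsilon=c_*\Delta$ with $\Delta$ from (S), and $c_*=c_*(n)$ so small that $\varepsilon\le\mathrm{dist}(\cdot,V^c)$, $|\nabla\varepsilon|\le\min(c_0,c_1)$ and $|\nabla^2\varepsilon|\le1/\varepsilon$, where $c_1=1/(32C_F^2)$. Let $\tau=\log_2(1/\varepsilon)$.

Since $|V|<\infty$, the measure of $\{y\in V:\tau(y)\ge t\}$ tends to $0$ as $t\to\infty$. So there are $t_1<t_2<\cdots$ with $t_{m+1}\ge t_m+10$ and $|\{\tau\ge t_m\}|\le4^{-nm}|V|$. Let $\vartheta:\mathbb R\to[0,1]$ be smooth and nondecreasing, $\vartheta=0$ on $(-\infty,0]$, $\vartheta=1$ on $[10,\infty)$, $\vartheta'\le1$, $|\vartheta''|\le1$; for $\vartheta'$ take a slight mollification of a tent of height $\frac14$ over $[1,9]$, which has integral $1$ and slopes $\pm\frac1{16}$. Put $\mu(t)=\sum_{m\ge1}\vartheta(t-t_m)$. The intervals $[t_m,t_m+10]$ do not overlap, so $\mu$ is smooth and nondecreasing, $\mu'\le1$, $|\mu''|\le1$, $\mu=0$ on $(-\infty,t_1]$, $\mu\le m$ on $[t_m,t_{m+1}]$, and $\mu\to\infty$. With $w=2^{-\mu(\tau)}\in(0,1]$,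
$$\int_Vw^{-n}\,dy=\int_V2^{n\mu(\tau)}\,dy\le|V|\Big(1+\sum_{m\ge1}2^{nm}4^{-nm}\Big)\le2|V|.\tag{6.2}$$

**Step 6.2: definition of $\kappa$.** We apply the sawtooth at scale $\varepsilon$, keeping $E$ off the punctures. Choose $v$ with $E\cap(v+\mathbb Z[\frac12]^n)=\emptyset$; almost every $v$ works, because $E+\mathbb Z[\frac12]^n$ is null. Apply Lemma 6 to $(V,\varepsilon,v)$. We get $P$ with $E\cap P=\emptyset$, and $\varrho_z,V^+,V^\circ,f,g,\beta$. Let
$$Y=V\setminus\bigcup_{z\in P}B(z,\varrho_z),\qquad V^\circ\subset Y\subset V^+ ,$$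
which is closed in $V$. Put $\Lambda=4C_F$ and
$$\kappa:V^+\to\mathbb R^n,\qquad \kappa=w\,(\Lambda e_1+f/\varepsilon).$$
Since $|f/\varepsilon|\le2C_F$,
$$2C_Fw\le|\kappa|\le6C_Fw .\tag{6.3}$$
In particular $0\notin\kappa(V^+)$ and $|\kappa|\le6C_F$.

**Step 6.3: $\kappa$ is an expanding immersion.** From $w=2^{-\mu(\tau)}$ and $d\tau=-d\varepsilon/(\varepsilon\ln2)$ we get $dw=\mu'(\tau)\,w\,d\varepsilon/\varepsilon$. Hence
$$d\kappa=\frac w\varepsilon\Big[df-\frac f\varepsilon\otimes d\varepsilon+\mu'\Big(\Lambda e_1+\frac f\varepsilon\Big)\otimes d\varepsilon\Big].$$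
The correction to $df$ has norm at most $(2C_F+6C_F)c_1\le\frac1{4C_F}$. As $\|df^{-1}\|\le2C_F$, the bracket is invertible with inverse of norm at most $4C_F$. So $\kappa$ is an immersion and
$$\|d\kappa^{-1}\|\le4C_F\,\varepsilon/w.\tag{6.4}$$
For the second derivative, $|dw|\le Cw/\varepsilon$. Differentiating $dw=\mu'(\tau)\frac w\varepsilon d\varepsilon$ and using $|d\tau|\le C/\varepsilon$, $|\mu''|\le1$, $|d\varepsilon|\le C$, $|d^2\varepsilon|\le1/\varepsilon$ gives $|d^2w|\le Cw/\varepsilon^2$. From $|f|\le C\varepsilon$, $\|df\|\le C$, $|d^2f|\le C/\varepsilon$ we get $|d(f/\varepsilon)|\le C/\varepsilon$ and $|d^2(f/\varepsilon)|\le C/\varepsilon^2$. Therefore $|d^2\kappa|\le Cw/\varepsilon^2$.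

**Step 6.4: a uniform domain of injectivity.** There is $c_2=c_2(n)>0$ such that for every $y\in Y$ we have $B(y,4c_2\varepsilon(y))\subset V^+$; on this ball $\varepsilon$ and $w$ stay within a factor $2$ of their values at $y$; and $\kappa$ is injective on this ball.

For the first claim, let $y'\in B(y,\varepsilon(y))\subset V$ lie in $\bar B(z,\frac34\varrho_z)$. Then $0.9\,\varepsilon(y)\le\varepsilon(y')\le1.1\,\varepsilon(z)$, so $\varrho_z\ge\varepsilon(z)/80\ge\varepsilon(y)/100$. As $|y-z|\ge\varrho_z$, we get $|y-y'|\ge\varrho_z/4\ge\varepsilon(y)/400$. So $4c_2\le\frac1{400}$ is enough. The second claim follows from $|\nabla\varepsilon|\le c_0$ and $|d\log w|\le|d\varepsilon|/\varepsilon$. For the third, by the second claim and Step 6.3, on this ball $\|d\kappa-d\kappa_y\|\le Cc_2\,w(y)/\varepsilon(y)$, which by (6.4) is at most $\frac12\|d\kappa_y^{-1}\|^{-1}$ if $c_2$ is small. On a convex set this gives $|\kappa(y_1)-\kappa(y_2)-d\kappa_y(y_1-y_2)|\le\frac12|d\kappa_y(y_1-y_2)|$, so $\kappa(y_1)\ne\kappa(y_2)$ when $y_1\neq y_2$.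

**Step 6.5: properness.** This is what the weight is for. Let $L\subset\mathbb R^n\setminus\{0\}$ be compact. Then
$$\text{there is }\varepsilon_1>0\text{ with }\varepsilon\ge\varepsilon_1\text{ on }\kappa^{-1}(L),\text{ and }\{y\in V:\varepsilon(y)\ge\varepsilon_1\}\text{ is compact}.\tag{6.5}$$
By (6.3), $w$ is bounded below on $\kappa^{-1}(L)$, hence $\mu(\tau)$ is bounded above, hence $\tau$ is, because $\mu\to\infty$. The set $\{\varepsilon\ge\varepsilon_1\}$ is closed in $\mathbb R^n$, because $\mathrm{dist}(\cdot,V^c)\ge\varepsilon_1$ on it. It is bounded, since otherwise $V$ would contain infinitely many disjoint balls of radius $\varepsilon_1/2$, contradicting $|V|<\infty$.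

As $Y$ is closed in $V$, it follows that $\kappa|_Y:Y\to\mathbb R^n\setminus\{0\}$ is proper. For $x\ne0$ the set of *sheets* over $x$,
$$Y_x=\kappa^{-1}(x)\cap Y,$$
is compact, and discrete because $\kappa$ is an immersion; hence it is finite. (For the plain sawtooth $x\mapsto\{kx\}$ on $(0,1)\setminus\frac1k\mathbb Z$, there would be $k$ sheets over each point of $(0,1)$.)

**Step 6.6: the size functions.** We record how much room in the fiber direction a sheet will need. Put $C_1=2C_F$, $C_K=4C_FC_A^2$, $C_R=2C_1\sqrt n\,C_K$, $M=4(n+2)$, and on $V^+$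
$$R_{\max}=C_R\,\varepsilon/w,\qquad R=\beta R_{\max},\qquad D=MR_{\max}.$$
So $R\ge0$ is smooth, $R\le D/M$, and $R>0$ exactly on $V^\circ$. The number $R$ is, up to a factor, the fiber size of a sheet, and $D$ is the range of the repulsion in Section 8.

## 7. Labels in general position

We construct a smooth $T:V^+\to\mathbb R^n$ such that over each $x$ all but at most $n$ sheets carry well-separated constant labels, and such that the labels over points of $E_*=\kappa(g(E))$ are distinct.

**Step 7.1: a cover of $Y$.** We cut $Y$ into pieces on which $\kappa$ is injective. Choose a maximal set $\{y_i\}\subset Y$ such that, with $r_i=c_2\varepsilon(y_i)$, the balls $B(y_i,r_i/4)$ are disjoint. It is countable. The balls $B(y_i,r_i)$ cover $Y$: for $y\in Y$ and $r=c_2\varepsilon(y)$, by maximality some $B(y_i,r_i/4)$ meets $B(y,r/4)$, so $\varepsilon(y)\le2\varepsilon(y_i)$ and $|y-y_i|<\frac14(r+r_i)\le\frac34r_i$.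

Put $\bar B_i=\bar B(y_i,3r_i)\subset V^+$. These balls are locally finite in $V$: if $\bar B_i$ meets a compact $Q\subset V$, then $r_i$ lies between positive constants and $y_i$ in a bounded set, and the $B(y_i,r_i/4)$ are disjoint, so there are finitely many such $i$. By Step 6.4, $\kappa$ is injective on $B(y_i,4r_i)$; let $h_i$ be the smooth inverse of $\kappa|_{B(y_i,4r_i)}$. By (6.5), each compact subset of $\mathbb R^n\setminus\{0\}$ meets only finitely many $\kappa(\bar B_i)$.

**Step 7.2: collars in general position.** The labels will change only in thin collars, and we arrange that no $n+1$ collars lie over a common point. For distinct $i_0,\dots,i_n$, the map $x\mapsto(|h_{i_a}(x)-y_{i_a}|)_{a=0}^n$, where it is defined and smooth, goes from an open subset of $\mathbb R^n$ to $\mathbb R^{n+1}$, so its image is a $\sigma$-compact null set. There are countably many tuples, so for almost every $(\rho_i)\in\prod_i(2r_i,3r_i)$ (product of normalized Lebesgue measures), no $(\rho_{i_0},\dots,\rho_{i_n})$ lies in the corresponding image. Fix such radii. Then the spheres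 $\Sigma_i=\{|y-y_i|=\rho_i\}$ satisfy $\bigcap_{a=0}^n\kappa(\Sigma_{i_a})=\emptyset$ for all distinct $i_0,\dots,i_n$.

Each $i$ belongs to only finitely many $(n+1)$-tuples with $\bigcap_a\kappa(\bar B_{i_a})\ne\emptyset$, because $\kappa(\bar B_i)$ is compact in $\mathbb R^n\setminus\{0\}$. For each such tuple consider the closed collars $\{\rho_i-\delta\le|y-y_i|\le\rho_i\}$, $i=i_a$. As $\delta\to0$, the compact sets obtained by intersecting their images under $\kappa$ decrease, and their common intersection is $\bigcap_a\kappa(\Sigma_{i_a})=\emptyset$, since $\kappa$ is injective on each $\bar B_i$. So they are empty for small $\delta$. Taking minima over finitely many tuples we obtain $\delta_i\in(0,r_i/2)$ such that the collars $C_i=\{\rho_i-\delta_i\le|y-y_i|\le\rho_i\}\subset\bar B_i$ satisfy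
$$\bigcap_{a=0}^n\kappa(C_{i_a})=\emptyset\qquad\text{for all distinct }i_0,\dots,i_n.\tag{7.1}$$

Let $\chi_i:V^+\to[0,1]$ be smooth, $\chi_i=1$ for $|y-y_i|\le\rho_i-\delta_i$ and $\chi_i=0$ for $|y-y_i|\ge\rho_i$, and put $\varphi_i=\chi_i\prod_{k<i}(1-\chi_k)$. By local finiteness $\sum_i\varphi_i=1-\prod_i(1-\chi_i)$. As $\rho_i-\delta_i>r_i$ and the $B(y_i,r_i)$ cover $Y$, we have $\sum_i\varphi_i=1$ on $Y$.

**Step 7.3: room for the labels.** We check that the labels fit into $[0,b]^n$. Let $D_i=\sup_{\bar B_i}D$. By Step 6.4, $D_i\le4MC_R\,\varepsilon(y_i)/w(y_i)$, and $w\le2w(y_i)$ on $B(y_i,r_i/4)$, a ball whose volume is a constant times $\varepsilon(y_i)^n$. So $D_i^n\le C\int_{B(y_i,r_i/4)}w^{-n}$, and by disjointness and (6.2)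
$$\sum_iD_i^n\le C\int_Vw^{-n}\le C_V|V|.$$
This fixes $C_V$; it depends only on $n$. By (6.1), $\sum_i(16D_i)^n\le b^n$; in particular $D_i\le b/16$. Lemma 5 with $\lambda_i=8D_i$ gives disjoint cubes in $[0,b)^n$ of side at least $8D_i$. Let $A_i^0$ be their centers. The balls $B(A_i^0,4D_i)$ are pairwise disjoint and contained in $[0,b]^n$. So for any choice of $A_i\in B(A_i^0,D_i)$ the balls $B(A_i,2D_i)$ are pairwise disjoint. Put
$$T=\sum_i\varphi_iA_i:V^+\to\mathbb R^n .$$
It is smooth, and $T(Y)\subset[0,b]^n$, because on $Y$ it is a convex combination of points of $[0,b]^n$.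

**Step 7.4: no coincidence over $E_*$.** We choose the $A_i$ so that the labels of different sheets over $E_*$ differ. The set $E_*=\kappa(g(E))$ is a null subset of $\mathbb R^n\setminus\{0\}$. Let
$$\mathcal Z=\{x\ne0:\ \exists\,y\ne y'\in Y_x,\ T(y)=T(y')\}.$$

*$\mathcal Z$ is closed in $\mathbb R^n\setminus\{0\}$.* Let $x_j\to x\ne0$ with $y_j\ne y_j'$ in $Y_{x_j}$ and $T(y_j)=T(y_j')$. By properness we may pass to a subsequence with $y_j\to y$, $y_j'\to y'$ in $Y_x$. Then $T(y)=T(y')$. If $y=y'$, then $y_j\ne y_j'$ would be points near $y$ with the same image under $\kappa$, contradicting local injectivity. So $x\in\mathcal Z$.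

*One can achieve $E_*\cap\mathcal Z=\emptyset$.* Let $y\ne y'\in Y_x$. If $\varphi_l(y)>0$, then $y\in\bar B_l$, so $y'\notin\bar B_l$ by injectivity of $\kappa$ on $\bar B_l$, and $\varphi_l(y')=0$. Since $\sum_l\varphi_l(y)=1$, some $l$ has $\varphi_l(y)\ne\varphi_l(y')$; there are finitely many of these, so there is a largest such index $i$. Write $y=h_j(x)$, $y'=h_k(x)$, which is possible because the $B(y_j,r_j)$ cover $Y$. If $T(y)=T(y')$, then
$$A_i=\Xi_{ijk}(x):=-\frac{\sum_{l<i}\big(\varphi_l(h_j(x))-\varphi_l(h_k(x))\big)A_l}{\varphi_i(h_j(x))-\varphi_i(h_k(x))}.$$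
The map $\Xi_{ijk}$ is smooth on the open set where $h_j,h_k$ are defined and the denominator is nonzero, and it depends only on the $A_l$ with $l<i$. So we can choose $A_1,A_2,\dots$ inductively with $A_i\in B(A_i^0,D_i)$ outside the null set $\bigcup_{j,k}\Xi_{ijk}(E_*)$. Then no $x\in E_*$ lies in $\mathcal Z$.

Fix such labels, and put
$$O=\mathbb R^n\setminus(\{0\}\cup\mathcal Z),$$
which is open and contains $E_*$.

**Step 7.5: moving sheets.** We count the sheets whose labels are near a given point. Call $y\in Y$ *moving* if $y\in\bigcup_iC_i$.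

Over each $x\ne0$ at most $n$ sheets are moving. Indeed, two distinct moving sheets over $x$ cannot lie in the same $C_i$, by injectivity on $\bar B_i$; so $n+1$ moving sheets would lie in collars with distinct indices, contradicting (7.1).

If $y\in Y$ is not moving, then all $\chi_i(y)\in\{0,1\}$, so $T(y)=A_i$ for the least $i$ with $\chi_i(y)=1$. Then $y\in\bar B_i$ and $D(y)\le D_i$, and distinct non-moving sheets over the same $x$ have distinct $i$. As the balls $B(A_i,2D_i)$ are disjoint, we conclude:
$$\text{for }x\ne0,\ t\in\mathbb R^n,\text{ at most one non-moving }c\in Y_x\text{ satisfies }|t-T(c)|<2D(c).\tag{7.2}$$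

## 8. Repelling the labels

Over $x\in O$ the labels are distinct, but a moving label can be arbitrarily close to another one. We push the labels apart, so that the distance between two of them is at least the sum of the fiber sizes $R$.

Let $\zeta:[0,\infty)\to[0,1]$ be smooth and nonincreasing with $\zeta=1$ on $[0,1]$, $\zeta=0$ on $[2,\infty)$, $\zeta'\ge-2$. For $x\in O$ and $a\in Y_x$ write $t_a=T(a)$, $R_a=R(a)$, $D_a=D(a)$, and define
$$t_a^*=T^*(a):=t_a+\sum_{c\in Y_x\setminus\{a\}}R_c\,\zeta\Big(\frac{|t_a-t_c|}{D_c}\Big)\frac{t_a-t_c}{|t_a-t_c|}.\tag{8.1}$$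
So each sheet $c$ repels the other labels within distance $2D_c$, with strength $R_c$.

**Step 8.1: smoothness and local bounds.** We verify that $T^*$ is smooth although sheets may appear and disappear at the boundary of $Y$. Let $x_0\in O$ and $Y_{x_0}=\{c_1,\dots,c_m\}$. There are a neighborhood $W\subset O$ of $x_0$ and local inverses $H_1,\dots,H_m:W\to V^+$ of $\kappa$ with disjoint images, $H_l(x_0)=c_l$, and the points $T(H_l(x))$ pairwise distinct for $x\in W$. After shrinking $W$ we have $Y_x\subset\{H_1(x),\dots,H_m(x)\}$ for $x\in W$. Otherwise there are $x_j\to x_0$ and $y_j\in Y_{x_j}\setminus\{H_l(x_j)\}_l$; by properness a subsequence converges to some $c_l$, and local injectivity of $\kappa$ near $c_l$ gives $y_j=H_l(x_j)$ for large $j$, a contradiction.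

A point $H_k(x)$ that is not in $Y$ has $R(H_k(x))=0$. So for $a=H_l(x)\in Y$ the sum in (8.1) may be extended over all $H_k(x)$ with $k\ne l$, and $T^*(H_l(x))=\Theta_l(x)$, where $\Theta_l$ is given by a formula smooth on all of $W$. Near a point of the open set $V^\circ$ lying over $O$ this says $T^*=\Theta_l\circ\kappa$. Hence $T^*$ is smooth on $\{y\in V^\circ:\kappa(y)\in O\}$.

For $a\in Y_x\cap V^\circ$ let $\mathrm{br}_a$ be the local inverse of $\kappa$ near $x$ through $a$, and set
$$G(x)=\max_{a\in Y_x\cap V^\circ}\|D_x(T^*\circ\mathrm{br}_a)\|,\qquad d_{\min}(x)=\min\Big(1,\min_{a\ne b'\in Y_x}|t_a-t_{b'}|\Big),$$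
where an empty maximum is $0$ and an empty minimum is $+\infty$. On a compact neighborhood of $x_0$ in $W$ we have $G\le\max_l\sup\|D\Theta_l\|<\infty$ and $d_{\min}\ge\min(1,\min_{k\ne l}\inf|T\circ H_k-T\circ H_l|)>0$. So locally on $O$, $G$ is bounded above and $d_{\min}$ is bounded below by a positive constant.

**Step 8.2: the shifted labels stay small.** On $Y$ we have $R\le D/M\le b$, as $D\le\max_iD_i\le b/16$. By Step 7.5 with $t=t_a$, at most $n+1$ summands of (8.1) are nonzero ($n$ moving sheets and one non-moving). So $|t_a^*-t_a|\le(n+1)b$ and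
$$|T^*|\le(\sqrt n+n+1)\,b.\tag{8.2}$$

**Lemma 7.** For $x\in O$ and $a\ne a'\in Y_x$: $\ |t_a^*-t_{a'}^*|\ge\max\big(R_a+R_{a'},\ \tfrac12|t_a-t_{a'}|\big)$.

*Proof.* Let $d=|t_a-t_{a'}|>0$ and $e=(t_a-t_{a'})/d$. For $c\in Y_x$ let $\Psi_c(t)=R_cD_c\int_0^{|t-t_c|/D_c}\zeta$, so that $\nabla\Psi_c(t)=R_c\,\zeta(|t-t_c|/D_c)\frac{t-t_c}{|t-t_c|}$ for $t\ne t_c$. The sheets $a$ and $a'$ push each other apart in the directions $\pm e$, so
$$(t_a^*-t_{a'}^*)\cdot e=d+R_{a'}\zeta(d/D_{a'})+R_a\zeta(d/D_a)+\sum_{c\ne a,a'}\big(\nabla\Psi_c(t_a)-\nabla\Psi_c(t_{a'})\big)\cdot e.\tag{8.3}$$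

*Each third sheet does little harm.* The function $\Psi_c+\frac{R_c}{D_c}|t|^2$ is convex. Off $t_c$ its Hessian has the radial eigenvalue $\frac{R_c}{D_c}(\zeta'+2)\ge0$ and, if $n\ge2$, the tangential eigenvalue $\frac{R_c\zeta}{|t-t_c|}+\frac{2R_c}{D_c}\ge0$; for $|t-t_c|<D_c$ it is $R_c|t-t_c|$ plus a convex quadratic. So it is convex near every point, hence along every segment. The gradient of a convex function is monotone at points of differentiability, and $t_a,t_{a'}\ne t_c$. Applied to $t_a,t_{a'}$ and divided by $d$, this gives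
$$\big(\nabla\Psi_c(t_a)-\nabla\Psi_c(t_{a'})\big)\cdot e\ge-2\frac{R_c}{D_c}d\ge-\frac2Md.$$

*There are few of them.* A summand in (8.3) is nonzero only if $|t_a-t_c|<2D_c$ or $|t_{a'}-t_c|<2D_c$. By Step 7.5 this happens for at most $n+2$ sheets $c$: at most $n$ moving ones, and at most one non-moving one for each of $a,a'$. So the sum is at least $-\frac{2(n+2)}Md=-\frac d2$.

Hence $(t_a^*-t_{a'}^*)\cdot e\ge\frac d2+R_a\zeta(d/D_a)+R_{a'}\zeta(d/D_{a'})\ge\frac d2$. If $d\le D_a$, then $R_a\zeta(d/D_a)=R_a$. If $d>D_a\ge MR_a$, then $\frac d4\ge R_a$. In both cases $\frac d4+R_a\zeta(d/D_a)\ge R_a$, and likewise for $a'$. Adding, $(t_a^*-t_{a'}^*)\cdot e\ge R_a+R_{a'}$. $\square$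

## 9. A second sawtooth and the symplectic embedding

**Step 9.1: a scale for the second sawtooth.** We need a scale so small that the error term in (1.2) is negligible. Put $C_e=16C_AC_1^2$. By Step 8.1 the function $\min(b,d_{\min})/(C_e(1+G))$ on $O$ is locally bounded below by positive constants. So it has a positive continuous minorant $m$: take a locally finite open cover with such lower bounds and a subordinate partition of unity, and average the bounds. We claim that there is a smooth $\hat\varepsilon:O\to(0,1]$ with
$$\hat\varepsilon\le m,\qquad\hat\varepsilon\le\mathrm{dist}(\cdot,O^c),\qquad|\nabla\hat\varepsilon|\le c_0.$$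

Put $m_1=\min(m,\mathrm{dist}(\cdot,O^c),1)$ and $m_2(x)=\inf_{y\in O}\big(m_1(y)+\frac{c_0}8|x-y|\big)$. Then $m_2$ is $\frac{c_0}8$-Lipschitz and $0<m_2\le m_1$; it is positive because $m_1$ is bounded below near $x$ and $|x-y|$ is bounded below elsewhere. Let $u=\frac12m_2$, and let $(\theta_j)_{j\ge1}$ be a locally finite smooth partition of unity on $O$ with compact supports. Let $u_j$ be a mollification of $u$ near $\mathrm{supp}\,\theta_j$, so that $|\nabla u_j|\le\frac{c_0}{16}$ and
$$|u_j-u|\le2^{-j}\min\Big(\frac{c_0}{16(1+\sup|\nabla\theta_j|)},\ \tfrac14\min_{\mathrm{supp}\,\theta_j}m_2\Big)\quad\text{on }\mathrm{supp}\,\theta_j .$$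
Put $\hat\varepsilon=\sum_j\theta_ju_j$. Then $|\hat\varepsilon-u|\le\frac14m_2$, so $\frac14m_2\le\hat\varepsilon\le m_2$. Since $\sum_j\nabla\theta_j=0$, we have $\nabla\hat\varepsilon=\sum_j\theta_j\nabla u_j+\sum_j(u_j-u)\nabla\theta_j$, which has norm at most $\frac{c_0}{16}+\frac{c_0}{16}=\frac{c_0}8$.

**Step 9.2: the second sawtooth.** Apply Lemma 6 to $(O,\hat\varepsilon,\hat v)$, where $\hat v$ is such that the null set $E_*$ misses $\hat v+\mathbb Z[\frac12]^n$. Denote the punctures by $\hat P$ (so $E_*\cap\hat P=\emptyset$), the radii by $\hat\varrho_z$, the diffeomorphism by $\eta:O\setminus\hat P\to O^\circ\subset O$, and the immersion by $\tilde f$. On $O^\circ$,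
$$\|d\tilde f\|,\ \|d\tilde f^{-1}\|\le C_1,\qquad|\tilde f|\le C_1\hat\varepsilon,\qquad\|d\eta^{-1}\|\le C_A .$$
Moreover
$$|\eta(x)-x|\le1,\qquad\hat\varepsilon(\eta(x))\le2\hat\varepsilon(x),$$
since $x$ and $\eta(x)$ are equal or lie in a common ball $B(z,2\hat\varrho_z)$ with $\hat\varrho_z\le\hat\varepsilon(z)/26\le1/26$.

**Step 9.3: the map.** We now assemble (1.1). Let
$$N'=\{q\in V\setminus P:\ \kappa(g(q))\in O\setminus\hat P\},\quad K=\eta\circ\kappa\circ g:N'\to\mathbb R^n,\quad \psi(q)=\big\langle T^*(g(q)),\tilde f(K(q))\big\rangle .$$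
$N'$ is open, and it contains $E$, because $E\subset V\setminus P$ and $\kappa(g(E))=E_*\subset O\setminus\hat P$. $K$ is a local diffeomorphism. Since $g(q)\in V^\circ$ lies over $O$, Step 8.1 shows that $\psi$ is smooth. Put $U=N'\times(0,1)^n\supset S$ and
$$\Phi:U\to\mathbb R^{2n},\qquad\Phi(q,p)=\big(K(q),\,(dK_q^T)^{-1}(p+d\psi_q)\big),$$
which is symplectic by Section 1.

**Step 9.4: the second component.** We compute it by (1.2) and estimate its terms. Let $q\in N'$, $a=g(q)\in V^\circ$, $x=\kappa(a)$, $z=K(q)=\eta(x)$. Near $q$ we have $g=\mathrm{br}_a\circ\eta^{-1}\circ K$, so $\psi=\langle\theta_a,\tilde f\rangle\circ K$ with $\theta_a=T^*\circ\mathrm{br}_a\circ\eta^{-1}$ and $\theta_a(z)=t_a^*$. Hence the second component of $\Phi(q,p)$ is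
$$s=(dK_q^T)^{-1}p+d\tilde f_z^{\,T}\,t_a^*+e_a,\qquad e_a=(D_z\theta_a)^T\tilde f(z).\tag{9.1}$$

The error is small:
$$|e_a|\le G(x)\,C_A\cdot C_1\hat\varepsilon(z)\le2C_AC_1\,G(x)\,\hat\varepsilon(x)\le2C_AC_1\,G(x)\,m(x)\le\frac1{8C_1}\min\big(b,d_{\min}(x)\big),\tag{9.2}$$
by the choice of $C_e$.

The fiber is small as well: by Lemma 6(ii) for $g$ and $\eta$ and by (6.4),
$$\|dK_q^{-1}\|\le\|d(g^{-1})_a\|\,\|d\kappa_a^{-1}\|\,\|d\eta^{-1}\|\le C_A\beta(a)\cdot4C_F\frac{\varepsilon(a)}{w(a)}\cdot C_A=C_K\,\beta(a)\,\frac{\varepsilon(a)}{w(a)}.$$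
Since $|p|<\sqrt n$, $\beta(a)>0$ and $C_R=2C_1\sqrt n\,C_K$,
$$|(dK_q^T)^{-1}p|<\frac{R(a)}{2C_1}.\tag{9.3}$$

The constants were chosen in the order $C_F$, $C_A$, $c_0$, $\Lambda$, $c_1$, $c_*$, $c_2$, $C_1$, $C_K$, $C_R$, $M$, $C_V$, $C_e$. All depend only on $n$, not on $V,\mu,b$, so the choice of $V$ in (6.1) is not circular.

**Step 9.5: injectivity.** We show that the fiber parts of two sheets over the same point are disjoint. Suppose $\Phi(q,p)=\Phi(q',p')$. Then $K(q)=K(q')=:z$, and as $\eta$ is injective, $\kappa(g(q))=\kappa(g(q'))=:x$. If $q=q'$, then clearly $p=p'$. Suppose $q\ne q'$. Then $a=g(q)\ne a'=g(q')$, both in $Y_x\cap V^\circ$. The matrix $d\tilde f_z$ is the same for both points. By Lemma 7, $d_{\min}(x)\le|t_a-t_{a'}|\le2|t_a^*-t_{a'}^*|$. So by (9.2) and Lemma 7 again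
$$\big|(d\tilde f_z^Tt_a^*+e_a)-(d\tilde f_z^Tt_{a'}^*+e_{a'})\big|\ge\frac{|t_a^*-t_{a'}^*|}{C_1}-\frac{d_{\min}(x)}{4C_1}\ge\frac{|t_a^*-t_{a'}^*|}{2C_1}\ge\frac{R(a)+R(a')}{2C_1}.$$
By (9.1) and equality of the second components, the left side equals $|(dK_q^T)^{-1}p-(dK_{q'}^T)^{-1}p'|$, which by (9.3) is less than $\frac{R(a)+R(a')}{2C_1}$. This is a contradiction, so $\Phi$ is injective.

**Step 9.6: the image.** We check that it is as small as required. By (6.3), $|z|\le|x|+1\le6C_F+1$. By (9.1), (9.2), (9.3), (8.2) and $R\le b$ on $Y$,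
$$|s|\le\frac{R(a)}{2C_1}+C_1|t_a^*|+|e_a|\le Cb.$$
So $\Phi(U)\subset B^n(C)\times B^n(Cb)$ with $C=C(n)$, as required in Section 6. This proves Theorem 1, and with it Corollary 2 and Theorem 3. $\blacksquare$

## 10. A torus with discs that cannot be squeezed

We prove Supplement 4. Recall that the displacement energy of a compact set is the infimum of the Hofer energies of compactly supported Hamiltonian isotopies whose time-one map moves the set off itself. A compact subset of $B^{2n}(r)$ has displacement energy at most $\pi r^2$ in $\mathbb R^{2n}$; this is a textbook fact. We also use Chekanov's theorem (Duke Math. J. 95 (1998)): the displacement energy of a closed Lagrangian $L$ in a geometrically bounded symplectic manifold with compatible $J$ is at least the infimum of the areas of nonconstant $J$-holomorphic spheres and of nonconstant $J$-holomorphic discs with boundary on $L$.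

Let $n\ge2$ and, in $\mathbb C^n=\mathbb R^{2n}$,
$$X=(S^1)^n\cup D_1\cup\dots\cup D_n,\qquad D_i=\{|z_i|\le1,\ z_j=1\ (j\ne i)\}.$$
This set is compact. Also $0<\mathcal H^n(X)<\infty$: the torus has positive finite $\mathcal H^n$, and the discs are two-dimensional with $2\le n$.

**Step 10.1: a hypothetical squeezing gives a Lagrangian torus.** Suppose $\varphi$ is a symplectic map from a neighborhood of $X$ to $B^{2n}(r)$, $r<1$, that is injective on $X$. Then $\varphi$ is injective near $X$. Otherwise there are points $x_j\ne x_j'$ with $\varphi(x_j)=\varphi(x_j')$ and distance to $X$ tending to $0$; subsequences converge to $x,x'\in X$ with $\varphi(x)=\varphi(x')$, so $x=x'$, contradicting that $\varphi$ is a local diffeomorphism. So $L=\varphi((S^1)^n)$ is an embedded Lagrangian torus.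

**Step 10.2: areas are quantized by the discs.** Let $\lambda_0$ be a primitive of $\omega_0$ on $\mathbb R^{2n}$. Its restriction to $L$ is closed, so the area $\int u^*\omega_0=\int_{\partial}u^*\lambda_0$ of a disc $u$ with boundary on $L$ depends only on the class of its boundary in $H_1(L)$. This group is generated by the loops $\varphi(\partial D_i)$, and since $D_i\subset X$,
$$\int_{\varphi(\partial D_i)}\lambda_0=\int_{D_i}\varphi^*\omega_0=\int_{D_i}\omega_0=\pm\pi.$$
So the areas of all discs with boundary on $L$ lie in $\pi\mathbb Z$. For the standard $J$, nonconstant holomorphic discs have positive area, hence area at least $\pi$, and there are no nonconstant holomorphic spheres because $\omega_0$ is exact. By Chekanov's theorem the displacement energy of $L$ is at least $\pi$. But $L\subset B^{2n}(r)$ has displacement energy at most $\pi r^2<\pi$, a contradiction. So $X$ does not injectively symplectically map into $B^{2n}(r)$ for $r<1$.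

**Step 10.3: prescribing the measure.** For $s>0$ the same argument applies to $sX$, with areas in $\pi s^2\mathbb Z$ and $r<s$. As $\mathcal H^n(sX)=s^n\mathcal H^n(X)$, every value $h\in(0,\infty)$ occurs. A set with $0<\mathcal H^n<\infty$ has Hausdorff dimension $n$, so $d_{\mathrm{sq}}(n)=n$ is attained, and the hypothesis $\mathcal H^n(S)=0$ in Corollary 2 cannot be replaced by $\mathcal H^n(S)\le h$ for any $h>0$. $\blacksquare$
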